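# Zero-sum 3-flows on 5-regular graphs and $\{1,4\}$-factors

## 1. Flows, $\{1,4\}$-factors, good colorings

All graphs are finite. Parallel edges are allowed unless a graph is called simple. Loops occur only where they are explicitly mentioned, and a loop counts twice in the degree. For $U\subseteq V$ we write $d(U)$ for the number of edges leaving $U$, $e(U)$ for the number of edges inside $U$, and $e(U,U')$ for the number of edges between two disjoint sets. An $i$-vertex is a vertex of degree $i$. PM means perfect matching. We write $X\setminus s$ for $X\setminus\{s\}$, and $[\cdot]$ is $1$ if the statement in the bracket is true and $0$ if not. The word "component" means the vertex set of a connected component.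

**Definition 1 (flow).** Let $G=(V,E)$ be a simple undirected graph, $k$ a natural number, $c$ a real number. A *$c$-sum $k$-flow* on $G$ is a function $\omega:E\to\{\pm1,\dots,\pm(k-1)\}$ such that at every vertex $v$ the values $\omega(e)$ of the edges $e$ incident to $v$ sum to $c$. We use the same words when parallel edges are present.

There is no orientation here. A $0$-sum $3$-flow puts a number from $\{-2,-1,1,2\}$ on each edge so that the numbers at each vertex sum to $0$.

*Example.* Take $K_6$ with vertices $\infty,0,1,2,3,4$. For $i\in\{0,\dots,4\}$, modulo $5$, the edges $\infty i$, $(i+1)(i-1)$, $(i+2)(i-2)$ form a perfect matching $M_i$, and the five matchings partition the edges. Put $2$ on $M_0$, $1$ on $M_1$, and $-1$ on $M_2,M_3,M_4$. Every vertex sees $2+1-1-1-1=0$.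

**Definition 2 ($\{1,4\}$-factor).** A *$\{1,4\}$-factor* of a graph is a spanning subgraph all of whose degrees lie in $\{1,4\}$.

*Example.* In a 5-regular graph a perfect matching is a $\{1,4\}$-factor, and so is the complement of its edge set. Degrees $1$ and $4$ may be mixed.

**Definition 3 (good coloring).** Let $G$ be a graph with all degrees in $\{1,3,5\}$. A *good coloring* is a red/blue coloring of the edges in which every 5-vertex is incident with $1$ or $4$ red edges and every 3-vertex with $1$ or $2$ red edges. There is no condition at 1-vertices. If loops are present they count twice.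

*Example.* Take $K_{3,5}$ with 5-vertices $s_1,s_2,s_3$ and 3-vertices $l_1,\dots,l_5$. Color $s_3l_1,s_3l_2,s_3l_3,s_3l_4,s_1l_5,s_2l_5$ red and the other edges blue. The red degrees are $1,1,4$ at the $s_i$ and $1,1,1,1,2$ at the $l_j$, so the coloring is good. No coloring gives every vertex exactly one red edge, because $K_{3,5}$ has no PM.

Two remarks will be used constantly. Exchanging red and blue turns a good coloring into a good coloring. And at each 5- or 3-vertex without loops, a good coloring has exactly one edge whose color occurs only once there; we call it the **minority edge** of the vertex. In the example the minority edge of $s_3$ is the blue edge $s_3l_5$. In a 5-regular graph the red edges of a good coloring form a $\{1,4\}$-factor, and conversely.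

## 2. The theorems of Hall, Tutte, Gallai–Edmonds, and max-flow min-cut

**Hall's theorem.** In a bipartite graph with sides $P,Q$ there is a matching that covers $P$ if and only if $|N(Y)|\ge|Y|$ for all $Y\subseteq P$.

**Tutte's $f$-factor theorem.** Let $G$ be a loopless multigraph and $f:V\to\{0,1,2,\dots\}$. There is a spanning subgraph with degree $f(v)$ at every $v$ if and only if for all disjoint $S,T\subseteq V$
$$f(S)+\sum_{v\in T}(d_G(v)-f(v))-e(S,T)-q_f(S,T)\ge0,$$
where $f(S)=\sum_{v\in S}f(v)$ and $q_f(S,T)$ is the number of components $C$ of $G-S-T$ with $f(C)+e(C,T)$ odd. For $f=1$ and $T=\emptyset$ the inequality says that $G-S$ has at most $|S|$ odd components.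

**Gallai–Edmonds structure theorem.** Let $\mathcal D$ be the set of vertices missed by some maximum matching, $S$ the set of vertices outside $\mathcal D$ with a neighbor in $\mathcal D$, and $C$ the set of the remaining vertices. Every component $q$ of $G[\mathcal D]$ is *factor-critical*, that is, $G[q]-v$ has a PM for every $v\in q$; $G[C]$ has a PM; and every maximum matching matches $S$ into distinct components of $G[\mathcal D]$ and leaves exactly (number of components of $G[\mathcal D]$) $-\,|S|$ vertices uncovered. For $K_{1,3}$, $\mathcal D$ is the set of the three leaves, $S$ is the center, $C=\emptyset$. Note that factor-critical components have odd order.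

**Fact F.** Let a bipartite multigraph with sides $P,Q$ have integers $a_p\ge0$ ($p\in P$) and $c_q\ge0$ ($q\in Q$). There is an edge set $F$ with $d_F(p)=a_p$ for all $p$ and $d_F(q)\le c_q$ for all $q$ if and only if
$$\sum_{p\in X}a_p\le\sum_{q\in Q}\min(c_q,e(X,q))\qquad\text{for all }X\subseteq P.$$

*Proof.* Build a network: an arc from the source to each $p$ of capacity $a_p$, each edge $pq$ as an arc of capacity $1$ from $p$ to $q$, and an arc from each $q$ to the sink of capacity $c_q$. The set $F$ exists iff there is an integral flow of value $\sum_Pa_p$. A cut whose source side meets $P$ in $X$ has, with the best choice of side for each $q$, capacity $\sum_{P\setminus X}a_p+\sum_q\min(c_q,e(X,q))$. All these are at least $\sum_Pa_p$ iff the stated condition holds. Max-flow min-cut with integrality finishes. $\square$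

**Submodularity.** A function $u$ on subsets of a finite set is *submodular* if $u(X\cup Y)+u(X\cap Y)\le u(X)+u(Y)$ always, and *modular* if equality always holds. The example we need: if $k$ is modular, nonnegative, with $k(\emptyset)=0$, then $X\mapsto\min(c,k(X))$ is submodular. Indeed, put $p=k(X\cap Y)$, $\alpha=k(X)-p$, $\beta=k(Y)-p$ and $g(z)=\min(c,z)$. Since $g$ is concave, $g(p+\alpha+\beta)-g(p+\beta)\le g(p+\alpha)-g(p)$.

## 3. 0-sum 3-flows on 5-regular graphs: statement and small cases

The problem comes from S. Akbari, S. Friedland, K. Markström and S. Zare, "On 1-sum flows in undirected graphs", arXiv:1503.07131 (2015). Two results are given as known. For every odd $r\ge3$ with $r\ne5$, every 2-edge connected $r$-regular graph admits a $0$-sum $3$-flow. And every $r$-regular graph with $r\ge3$ admits a $0$-sum $5$-flow. The value $r=5$ is missing from the first statement, and the conjecture to be proved or disproved is: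

*Every 2-edge connected 5-regular graph admits a $0$-sum $3$-flow.*

The conjecture is true. We shall prove the following.

**Theorem 1.** Every 2-edge connected 5-regular graph (parallel edges allowed) admits a $0$-sum $3$-flow.

**Theorem 2.** Every loopless multigraph with all degrees in $\{1,3,5\}$ has a good coloring. In particular every 5-regular loopless multigraph, bridges allowed, has a $\{1,4\}$-factor.

**Theorem 3.** Let $G$ be 2-edge connected and 5-regular. If $\omega$ is a $0$-sum $3$-flow, then $P_\omega=\{e:\omega(e)\equiv1\bmod3\}$ is a $\{1,4\}$-factor, and every $\{1,4\}$-factor of $G$ equals $P_\omega$ for some $\omega$.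

**What a vertex can look like.** Let $\omega$ be a $0$-sum $3$-flow on a 5-regular graph and let $p$ of the edges at $v$ have value $\equiv1\pmod3$, that is, value $1$ or $-2$. The other $5-p$ have value $\equiv-1$. So $0\equiv p-(5-p)=2p-5$, hence $p\equiv1\pmod3$ and $p\in\{1,4\}$. This proves the first half of Theorem 3. For $p=1$ the five values are $1,2,-1,-1,-1$ or $-2,2,2,-1,-1$, and for $p=4$ they are the negatives of these.

**Easy graphs.** If the edges of a 5-regular graph split into five perfect matchings, the values $2,1,-1,-1,-1$ work, as in $K_6$.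

**Neither hypothesis can be weakened in the obvious way.** A $0$-sum $2$-flow would write $0$ as a sum of five numbers $\pm1$, so $3$ cannot be replaced by $2$. Bridges cannot be allowed either, even for simple graphs. If $e$ is a bridge and $U$ is one side, summing the vertex sums over $U$ gives $\omega(e)+2\sum_{f\subseteq U}\omega(f)=0$, so $\omega(e)$ is even, $\omega(e)=\pm2$. Five values $\pm2$ do not sum to $0$, so in a graph with a $0$-sum $3$-flow no vertex of degree 5 is incident with five bridges. Now let $H$ be the complement in $K_7$ of the disjoint union of a path on 3 vertices and two edges. It is connected, with one vertex of degree $4$ and six of degree $5$. Joining a new vertex to the degree-4 vertices of five copies of $H$ gives a connected simple 5-regular graph without a $0$-sum $3$-flow. By Theorem 2 this graph does have a $\{1,4\}$-factor, so passing from the factor to the flow must use 2-edge connectivity.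

**The first approach: a perfect matching.** By Theorem 3 we need a $\{1,4\}$-factor, and a perfect matching is the simplest one. The approach stops at graphs without a PM, and these exist under our hypotheses. Let $H'$ be the complement in $K_7$, on vertices $1,\dots,7$, of the path $12345$ and the edge $67$. The vertices $2,3,4$ have degree $4$ in $H'$ and the others degree $5$. Take five copies $H_1,\dots,H_5$ of $H'$ and three new vertices $s_1,s_2,s_3$, and join $s_i$ to the vertex $i+1$ of every copy. The graph is simple and 5-regular. It is 2-edge connected: contracting the copies gives $K_{3,5}$, which has no bridge, and $H'$ is connected without a bridge, since otherwise it would have a set of at most $3$ vertices left by at most one edge, and these vertices would have degree at most $3$. Deleting $s_1,s_2,s_3$ leaves five components of odd order, so there is no PM.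

Still this graph has a $\{1,4\}$-factor. Color the edges between the $s_i$ and the $H_j$ like the edges $s_il_j$ in the example after Definition 3. The edges $16,27,35$ form a PM of $H'-4$. For $j\le4$ exactly one edge leaving $H_j$ is red, and it ends in vertex $4$; color $16,27,35$ of $H_j$ red and the rest of $H_j$ blue, so every vertex of $H_j$ has one red edge. The edges leaving $H_5$ are red, red, and blue, the blue one at vertex $4$; color $16,27,35$ of $H_5$ blue and the rest of $H_5$ red, so every vertex of $H_5$ has one blue and four red edges.

The example shows two things that shape the proof. The symmetry between the colors lets a piece with an odd number of leaving edges behave like a single vertex with a minority edge. And pieces with three leaving edges then behave like 3-vertices, pieces with one leaving edge like 1-vertices. This is why Theorem 2 speaks about degrees $1,3,5$: the larger class is closed under the contractions that an induction needs.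

## 4. From a $\{1,4\}$-factor to a flow by Tutte's theorem

This section derives Theorems 1 and 3 from Theorem 2. Given a $\{1,4\}$-factor $P$, we want $\omega\equiv1$ on $P$ and $\omega\equiv-1$ off $P$ modulo $3$. So $\omega\in\{-2,1\}$ on $P$ and $\omega\in\{-1,2\}$ off $P$. Start with the lower values, that is with $-1_P-1$, and add $3$ on an edge set $D$. The sum at $v$ is $3d_D(v)-d_P(v)-5$, and it vanishes iff $d_D(v)=2$ where $d_P(v)=1$ and $d_D(v)=3$ where $d_P(v)=4$. This is a question about an $f$-factor.

**Proposition 4.** Let $G$ be 5-regular and 2-edge connected, $P$ a $\{1,4\}$-factor, $W=\{v:d_P(v)=4\}$. Then $G$ has a spanning subgraph $D$ with $d_D(v)=3$ on $W$ and $d_D(v)=2$ off $W$. Moreover $\omega=3\cdot1_D-1_P-1$ is a $0$-sum $3$-flow with $P_\omega=P$.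

*Proof.* The idea is to compare Tutte's condition for $D$ with Tutte's condition for $P$, which holds because $P$ exists.

**Step 1: write both conditions.** Let $f_P=1+3\cdot1_W$ and $f_D=2+1_W$. Let $\delta_P(S,T)$ and $\delta_D(S,T)$ be the left sides of Tutte's inequality for $f_P$ and $f_D$; here $d_G(v)=5$. We know $\delta_P\ge0$ and want $\delta_D\ge0$.

**Step 2: the case $S=T=\emptyset$.** Here $n=|V|$ is even since $5n$ is even, and $n+3|W|=\sum_vd_P(v)$ is even, so $|W|$ is even. Then $f_D(V)=2n+|W|$ is even. As $G$ is connected, $q_{f_D}(\emptyset,\emptyset)=0$ and $\delta_D(\emptyset,\emptyset)=0$.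

**Step 3: a common form for the other pairs.** Let $S\cup T\ne\emptyset$ and
$$\Delta=|W\cap S|-|W\cap T|-\tfrac12(|S|-|T|).$$
Since $f_P(S)+\sum_T(5-f_P)=|S|+3|W\cap S|+4|T|-3|W\cap T|$ and $f_D(S)+\sum_T(5-f_D)=2|S|+|W\cap S|+3|T|-|W\cap T|$, these two quantities equal $3\Delta+\frac52(|S|+|T|)$ and $\Delta+\frac52(|S|+|T|)$. Counting edge ends in $S\cup T$, with $C$ running over the components of $G-S-T$,
$$5(|S|+|T|)=2e(S)+2e(T)+2e(S,T)+\sum_Cd(C).$$
Hence
$$\delta_P=3\Delta+e(S)+e(T)+\sum_C\bigl(\tfrac12d(C)-o_P(C)\bigr),\qquad\delta_D=\Delta+e(S)+e(T)+\sum_C\bigl(\tfrac12d(C)-o_D(C)\bigr),\tag{1}$$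
where $o_P(C),o_D(C)\in\{0,1\}$ are the parities of $|C|+3|W\cap C|+e(C,T)$ and of $2|C|+|W\cap C|+e(C,T)$.

**Step 4: eliminate $\Delta$.** From (1),
$$3\delta_D-\delta_P=2e(S)+2e(T)+\sum_C\bigl(d(C)-3o_D(C)+o_P(C)\bigr).\tag{2}$$
The two parities differ by $|C|$ modulo $2$, and $|C|\equiv5|C|\equiv d(C)$. So $o_P\equiv o_D+d(C)\pmod2$. Since $G$ is 2-edge connected and $C\ne V$, $d(C)\ge2$. If $d(C)$ is even, then $o_P=o_D$ and the term is $d(C)-2o_D\ge0$. If $d(C)$ is odd, then $d(C)\ge3$, $o_P=1-o_D$, and the term is $d(C)+1-4o_D\ge0$. So $\delta_D\ge\frac13\delta_P\ge0$, and $D$ exists by Tutte's theorem.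

**Step 5: the flow.** The value of $\omega$ on $e$ is $-1,2,-2,1$ according as $e$ lies in neither of $D,P$, only in $D$, only in $P$, in both. So all values are allowed and $P_\omega=P$. The sum at $v$ is $3d_D(v)-d_P(v)-5$, which is $6-1-5=0$ off $W$ and $9-4-5=0$ on $W$. $\square$

Proposition 4 is the second half of Theorem 3, and the first half was proved in Section 3. Given Theorem 2, the red edges of a good coloring of a 2-edge connected 5-regular graph form a $\{1,4\}$-factor, and Proposition 4 turns it into a flow. So Theorem 1 follows from Theorem 2, and only Theorem 2 remains.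

## 5. Contraction and lifting in a minimal counterexample to Theorem 2

**Loops in auxiliary graphs.** Our surgery will sometimes create loops. Suppose $H$ has loops and all degrees in $\{1,3,5\}$, and $H$ minus its loops has a good coloring. Then it extends to the loops. At a 5-vertex with one loop, the other three edges split $1$–$2$ between the colors; give the loop the majority color, so that there are $4$ or $1$ red ends. At a 5-vertex with two loops, or a 3-vertex with one loop, give the loops the color opposite to that of the remaining edge; the number of red ends is $1$ or $4$, respectively $1$ or $2$.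

**The minimal counterexample.** From now on let $G$ be a counterexample to Theorem 2 with the fewest edges. Then:

- $G$ is connected, since otherwise its components have fewer edges each and could be colored separately.
- $|V|$ is even, as all degrees are odd.
- Every multigraph with loops allowed, all degrees in $\{1,3,5\}$, and fewer edges than $G$ has a good coloring, by minimality and the loop remark.
- $G$ has no PM, since coloring a PM red and the rest blue would be good.

**Lemma 5 (contraction).** There is no $U\subseteq V$ with $|U|\ge3$ odd and $d(U)\in\{1,3,5\}$ such that for every edge $e$ leaving $U$, with end $u\in U$, $G[U]-u$ has a PM.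

*Proof.* Contract $U$ to a vertex of degree $d(U)$, deleting the edges inside $U$. There is at least one such edge, since $G[U]-u$ has a nonempty PM. So the new graph has a good coloring. After exchanging colors if necessary, exactly one edge $e$ leaving $U$ is red: the minority edge of the new vertex, or the only edge if $d(U)=1$. Let $u$ be the end of $e$ in $U$. Color a PM of $G[U]-u$ red and the rest of $G[U]$ blue. Every vertex of $U$ now has exactly one red edge, and all other vertices see what they saw before. So $G$ has a good coloring, a contradiction. $\square$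

**Lemma 6 (lifting).** There is no nonempty $U\subsetneq V$ with $d(U)=2c$, $1\le c\le3$, whose leaving edges are partitioned into pairs $(x_i,y_i)$, $i\le c$, such that $G[U]$ has a PM and the following holds for all $i$ if $c=3$, for at least one $i$ if $c=2$, with no requirement if $c=1$: the index $i$ is *good*, meaning that the ends $u_i,u_i'$ of $x_i,y_i$ in $U$ are distinct and $G[U]-u_i-u_i'$ has a PM (possibly empty).

*Proof.* Delete $U$ and, for each $i$, join the outer ends of $x_i,y_i$ by a new edge, a loop if they coincide. At least $2c$ edges disappear and $c$ appear, so the new graph has a good coloring. Give $x_i$ and $y_i$ the color of the $i$-th new edge; then every vertex outside $U$ satisfies its condition. We claim that after exchanging colors, if necessary, the set of red indices is $\emptyset$ or $\{i\}$ with $i$ good. For $c=1$, make the new edge blue. For $c=2$, if both new edges have the same color, make it blue; otherwise make the color of a good index red. For $c=3$, some color occurs on at most one new edge; make it red. Now color red a PM of $G[U]$, respectively of $G[U]-u_i-u_i'$,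 and the rest of $G[U]$ blue. Every vertex of $U$ has exactly one red edge, so $G$ has a good coloring, a contradiction. $\square$

**Lemma 7.** Two 5-vertices are joined by at most one edge; a 5-vertex and a 3-vertex are joined by at most one edge.

*Proof.* Let 5-vertices $u,v$ be joined by $k\ge2$ edges. If $k=5$, then $V=\{u,v\}$ by connectivity, and $G$ has a PM. Otherwise apply Lemma 6 to $U=\{u,v\}$ with $c=5-k\in\{1,2,3\}$: there are $5-k$ leaving edges at each of $u,v$; let each pair have one edge at $u$ and one at $v$. The edge $uv$ is a PM of $G[U]$, and every index is good with the empty matching.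

Let a 5-vertex $s$ and a 3-vertex $l$ be joined by $k\in\{2,3\}$ edges and $U=\{s,l\}$. If $k=3$, two edges leave $U$ and Lemma 6 with $c=1$ applies. If $k=2$, three edges leave at $s$ and one at $l$; then $c=2$, and the pair consisting of the edge at $l$ and one edge at $s$ is good. Lemma 6 applies. $\square$

**Lemma 8.** Let $X\ne\emptyset$ and $J$ be disjoint independent sets of 5-vertices, $N(J)\subseteq X$, $X\cup J\ne V$. Then $|X|-|J|\ge1$, with equality only if $J=\emptyset$, $|X|=1$.

*Proof.* For $\emptyset\ne K\subseteq J$ we have $5|K|=e(K,N(K))\le5|N(K)|$. If $|K|=|N(K)|$, all edges at $N(K)$ go to $K$, so no edge leaves $K\cup N(K)$, and this set is $V$ by connectivity, a contradiction to $X\cup J\ne V$. So $|N(K)|\ge|K|+1$. With $K=J$ this gives the first claim when $J\ne\emptyset$; for $J=\emptyset$ it is trivial.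

Let $|X|=|J|+1$ and $J\ne\emptyset$. Then $U=X\cup J$ has odd size at least $3$. All its leaving edges are at $X$, and there are exactly $5|X|-5|J|=5$ of them. For $u\in X$ we have $|N(K)\setminus u|\ge|K|$ for all $K\subseteq J$, so Hall's theorem matches $J$ perfectly to $X\setminus u$. This is a PM of $G[U]-u$, and Lemma 5 is contradicted. $\square$

**Definition 4 (realizable set).** For $Z\subsetneq V$, a set $R$ of edges leaving $Z$ is *realizable* for $Z$ if the edges meeting $Z$ can be colored so that among the leaving edges exactly those in $R$ are red and the condition of a good coloring holds at every vertex of $Z$.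

*Example.* If $Z$ is a single 5-vertex, $R$ is realizable iff $|R|\in\{1,4\}$. In the proof of Lemma 5 we used that $\{e\}$ is realizable for $U$, for every leaving edge $e$.

## 6. A bipartite piece with one stray edge

The next two lemmas exclude two configurations that the final counting cannot handle. Both have too many leaving edges for Lemmas 5 and 6, so we replace a piece by a new 5-vertex together with one lifted edge.

**Lemma 9.** There are no disjoint nonempty independent sets $A,J$ of 5-vertices with $|J|=|A|+1$, every vertex of $J$ having a neighbor in $A$, such that all edges at $A$ go to $J$ except exactly one edge $a$, which joins some $s_a\in A$ to $V\setminus(A\cup J)$.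

*Proof.* Suppose they exist. Besides $a$, the edges leaving $A\cup J$ are at $J$, and there are $5|J|-(5|A|-1)=6$ of them. Call them *$t$-edges* and write $\tau_t\in J$ for the end of $t$. Write $N_J(Y)=N(Y)\cap J$.

**Step 1: expansion away from $s_a$.** If $\emptyset\ne Y\subseteq A\setminus s_a$, then $|N(Y)|\ge|Y|+2$. This is Lemma 8 with $N(Y)$ in the role of $X$ and $Y$ in the role of $J$; their union misses $s_a$.

**Step 2: expansion with $s_a$.** If $s_a\in Y\subseteq A$, then $|N_J(Y)|\ge|Y|+1$. From $5|Y|-1\le5|N_J(Y)|$ we get $|N_J(Y)|\ge|Y|$ for every such $Y$. Suppose equality holds for some $Y$, and let $U=Y\cup N_J(Y)$. It has exactly two leaving edges: $a$, and $5|Y|-(5|Y|-1)=1$ edge at $N_J(Y)$. Every nonempty $K\subseteq Y$ has $|N_J(K)|\ge|K|$, by Step 1 or by the inequality just shown, so by Hall $G[U]$ has a PM. This contradicts Lemma 6 with $c=1$.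

**Step 3: realizable sets.** We list colorings of the piece with every vertex of $A\cup J$ having exactly one red edge. The set $\{t\}$ is realizable for every $t$-edge $t$: by Steps 1 and 2, $|N_J(Y)\setminus\tau_t|\ge|Y|$ for all $Y\subseteq A$, so $A$ is perfectly matched to $J\setminus\tau_t$; color this matching and $t$ red. The set $\{a,t,t'\}$ is realizable whenever $\tau_t\ne\tau_{t'}$: by Step 1, $A\setminus s_a$ is perfectly matched to $J\setminus\{\tau_t,\tau_{t'}\}$; color this matching and $a,t,t'$ red.

**Step 4: replacement.** Let $t_0$ be a $t$-edge. Delete $A\cup J$, join the outer ends of $a$ and $t_0$ by an edge (possibly a loop), and attach the other five $t$-edges to a new 5-vertex. The $5|A|+6$ edges meeting $A\cup J$ are replaced by $6$ edges, so there is a good coloring. Let $e$ be the minority edge at the new vertex; exchanging colors, let $e$ be red. Give $a$ and $t_0$ the color of the joining edge. The set of red edges leaving $A\cup J$ is $\{e\}$, which is realizable, or $\{a,t_0,e\}$. If the latter is realizable, we get a good coloring of $G$. So *we have a contradiction as soon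 as for some $t_0$ every $\{a,t_0,e\}$ with a $t$-edge $e\ne t_0$ is realizable.*

**Step 5: distribution of the $t$-edges.** If some $\tau\in J$ has exactly one $t$-edge, take it as $t_0$; then $\tau_e\ne\tau_{t_0}$ for all $e\ne t_0$ and Step 3 gives the contradiction. Otherwise each $\tau$ with $t$-edges has at least $2$, and at most $4$, because it has a neighbor in $A$. As there are six $t$-edges, the multiplicities are $(3,3)$, $(2,4)$ or $(2,2,2)$.

**Step 6: multiplicities $(3,3)$ and $(2,4)$.** Let $J_0\subset J$ be the set of vertices without $t$-edges. Then $N(J_0)\subseteq A$ and $|J_0|=|A|-1$, so Lemma 8 gives $|A|=1$. Then $s_a$ has four edges to the two vertices of $J$, contradicting Lemma 7.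

**Step 7: multiplicities $(2,2,2)$.** Let $\tau_1,\tau_2,\tau_3$ be the ends, $t_j,t_j'$ the $t$-edges at $\tau_j$, and $J_0$ the rest of $J$, $|J_0|=|A|-2$. Here $\{a,t_j,t_j'\}$ is not covered by Step 3, and we find a coloring for one $j$ by minimality of $G$. Consider the graph formed by all edges at $A$, where $\tau_j$ has become a 3-vertex and $a$ ends in a new 1-vertex. It has $5|A|$ edges while $G$ has at least $5|A|+6$, so it has a good coloring. Let $\alpha_j\in\{1,2\}$ be the number of red edges at $\tau_j$, and $\varepsilon=1$ if $a$ is red, $\varepsilon=0$ otherwise. Every 5-vertex has red degree $\equiv1\pmod3$. Counting the red edges modulo $3$ from both sides, $|A|\equiv|J_0|+\sum\alpha_j+\varepsilon$, so $\sum\alpha_j+\varepsilon\equiv2\pmod3$. As $3\le\sum\alpha_j+\varepsilon\le7$, the value is $5$, so $(\varepsilon,\sum\alpha_j)$ is $(0,5)$ or $(1,4)$. Exchanging colors replaces $\alpha_j$ by $3-\alpha_j$ and $\varepsilon$ by $1-\varepsilon$, so it swaps the two cases, and we may assume $\varepsilon=1$ and that exactly one $j$ has $\alpha_j=2$. Color $t_j,t_j'$ red and the other $t$-edges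 blue. Then $\tau_j$ has $4$ red edges and the other two $\tau$'s have $1$. So $\{a,t_j,t_j'\}$ is realizable. Take $t_0=t_j'$: for $e=t_j$ we use this coloring and for all other $e$ we use Step 3. Step 4 gives a contradiction. $\square$

## 7. A bipartite piece around a 3-vertex

**Lemma 10.** There is no triple $(M,I,l)$ with $M,I$ disjoint independent sets of 5-vertices, $l$ a 3-vertex, $N(I)\cup N(l)\subseteq M$, and $|M|=|I|+2$.

*Proof.* Choose such a triple with $|M|$ minimum, and let $Z=M\cup I\cup\{l\}$. By Lemma 7 there are no parallel edges between $M$ and $I\cup\{l\}$, so $l$ has three distinct neighbors. Exactly $5|M|-5|I|-3=7$ edges leave $Z$, all at $M$; call them *outs*. For $Y\subseteq M$ let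
$$I(Y)=\{t\in I:N(t)\subseteq Y\},\quad b(Y)=|Y|-|I(Y)|,\quad k(Y)=|N(l)\cap Y|,\quad N_I(Y)=N(Y)\cap I,$$
and let $\mathrm{out}(Y)$ be the number of outs at $Y$. Then $b(M)=2$ and $b(\emptyset)=0$. Since $I(Y)\cap I(Y')=I(Y\cap Y')$ and $I(Y)\cup I(Y')\subseteq I(Y\cup Y')$, the function $b$ is submodular. A vertex of $I$ has no neighbor in $Y$ iff it lies in $I(M\setminus Y)$, so
$$|N_I(Y)|=|I|-|I(M\setminus Y)|=|Y|-2+b(M\setminus Y).\tag{3}$$

**Step 1: lower bounds for $b$.** We have:

- (a) $b(Y)\ge1$ for $Y\ne\emptyset$, and $b(Y)\ge2$ if $|Y|\ge2$. This is Lemma 8 with $X=Y$, $J=I(Y)$; the union misses $l$.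
- (b) If $Y\subsetneq M$ and $N(l)\subseteq Y$, then $b(Y)\ge3$. By (a), $b(Y)\ge2$; if $b(Y)=2$, then $(Y,I(Y),l)$ contradicts the minimality of $|M|$.

**Step 2: sets whose complement has $b=2$ have many exits.**

(c) *If $\emptyset\ne A\subsetneq M$ and $b(M\setminus A)=2$, then $k(A)+\mathrm{out}(A)\ge4$.*

Since $k+\mathrm{out}$ is monotone, it is enough to prove this for an inclusion-minimal nonempty $A$ with $b(M\setminus A)=2$. Let $J=N_I(A)$ and $c=k(A)+\mathrm{out}(A)$. By (3), $|J|=|A|$. Exactly $c$ edges leave $A\cup J$ from $A$, and $5|J|-(5|A|-c)=c$ from $J$. Since $A\cup J\ne V$, connectivity gives $c\ge1$. For $\emptyset\ne Y\subsetneq A$ the set $M\setminus Y$ meets both $M\setminus A$ and $A$, so it has at least two elements and $b(M\setminus Y)\ge2$ by (a); by minimality of $A$ it is not $2$, so $b(M\setminus Y)\ge3$. By (3), $|N_I(Y)|\ge|Y|+1$, and $N_I(Y)\subseteq J$. Also $|N_I(A)|=|A|$. By Hall, $G[A\cup J]$ has a PM, and it still has one after deleting any one vertex of $A$ and any one vertex of $J$. If $c\le3$, pair the leaving edges at $A$ with the leaving edges at $J$; all pairs are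 good, and Lemma 6 is contradicted.

**Step 3: one red out.**

(d) *For every out $e$, with end $s_e\in M$, $M\setminus s_e$ can be perfectly matched to $I\cup\{l\}$; so $\{e\}$ is realizable for $Z$.*

The sizes agree. Let $\emptyset\ne Y\subseteq M\setminus s_e$. Then $b(M\setminus Y)\ge1$. If $b(M\setminus Y)\ge2$, then $|N_I(Y)|\ge|Y|$ by (3). If $b(M\setminus Y)=1$, then $M\setminus Y=\{s_e\}$ by (a), $|N_I(Y)|=|Y|-1$, and $l\in N(Y)$ because $l$ has three neighbors. So Hall's condition holds. Color the matching and $e$ red; every vertex of $Z$ has exactly one red edge.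

**Step 4: three red outs.** Let $F$ be a set of three outs and $s_0\in M$. For $Y\subseteq M$ let $F(Y)$ be the number of members of $F$ at $Y$.

(e) *Suppose every $\emptyset\ne Y\subseteq M\setminus s_0$ satisfies*
$$b(Y)+\min(2,3-k(Y))\ge2+F(Y).\tag{4}$$
*Then $F$ is realizable for $Z$, with red degree $4$ at $s_0$, $1$ on $M\setminus s_0$ and on $I$, and $2$ at $l$.*

Apply Fact F to the bipartite graph with sides $M$ and $I\cup\{l\}\cup F$, where each out in $F$ is an edge from its end in $M$ to a vertex of its own. The demands are $1+3[s=s_0]$ for $s\in M$, and the capacities are $1$ on $I\cup F$ and $2$ at $l$. The total demand $|M|+3$ equals the total capacity $|I|+5$, so in a solution all capacities are attained, which is the claimed coloring. For $A\subseteq M$ and $Y=M\setminus A$ we need $|A|+3[s_0\in A]\le|N_I(A)|+\min(2,k(A))+F(A)$. By (3) this says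
$$b(Y)+\min(2,k(A))+F(A)\ge2+3[s_0\in A].$$
If $s_0\in A$, insert $k(A)=3-k(Y)$ and $F(A)=3-F(Y)$: for $Y\ne\emptyset$ this is (4), and for $Y=\emptyset$ it reads $0+2+3\ge5$. If $s_0\notin A$, then $Y\ne\emptyset$ and we need $b(Y)+\min(2,k(A))+F(A)\ge2$. This holds if $b(Y)\ge2$. Otherwise $Y=\{s_0\}$ by (a), and $k(A)\ge2$.

**Step 5: replacement.** Let $a,b$ be two outs (the letter $b$ without an argument is an out, $b(\cdot)$ is the function). Delete $Z$, join the outer ends of $a,b$ by an edge, and attach the other five outs to a new 5-vertex. The number of edges drops, so there is a good coloring, and we may take the minority edge $e$ at the new vertex red. Giving $a,b$ the color of the joining edge, the set of red outs is $\{e\}$, realizable by (d), or $\{a,b,e\}$. So *we have a contradiction if for every other out $e$ some $s_0$ satisfies the hypothesis of (e) with $F=\{a,b,e\}$.* Explicitly, (4) says: $b(Y)\ge F(Y)$ if $k(Y)\le1$; $b(Y)\ge F(Y)+1$ if $k(Y)=2$; $b(Y)\ge F(Y)+2$ if $k(Y)=3$. By (a) and (b), therefore: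

($*$) *(4) holds for every $\emptyset\ne Y\subseteq M\setminus s_0$ with $F(Y)\le1$.*

Indeed $b(Y)\ge1$ always, $b(Y)\ge2$ if $k(Y)=2$, and $b(Y)\ge3$ if $k(Y)=3$, as $Y\ne M$.

**Step 6: at most one out per vertex.** If some $s_0\in M$ has two outs $a,b$, then for every $e$ and every $Y\subseteq M\setminus s_0$ we have $F(Y)\le1$, and ($*$) with Step 5 gives a contradiction. So every vertex of $M$ has at most one out.

**Step 7: which sets can violate (4).** Fix an out $a$ at $s_0$. Let $\emptyset\ne Y\subseteq M\setminus s_0$ and $F=\{a,b,e\}$. Then $F(Y)\le2$. If $F(Y)=2$, then $|Y|\ge2$ by Step 6, and $Y$ contains the end $s_b$ of $b$. By ($*$), (a), (b), condition (4) can fail only if $F(Y)=2$ and $Y$ is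

- of type $\alpha$: $k(Y)=2$ and $b(Y)=2$, or
- of type $\beta$: $k(Y)=3$ and $b(Y)=3$.

For if $k(Y)\le1$, then $b(Y)\ge2=F(Y)$; if $k(Y)=2$, only $b(Y)\ge3$ is needed and $b(Y)\ge2$ is known; if $k(Y)=3$, only $b(Y)\ge4$ is needed and $b(Y)\ge3$ is known.

**Step 8: the dangerous sets are closed under union.** Let $\mathcal C$ be the family of sets of type $\alpha$ or $\beta$ contained in $M\setminus s_0$. We use submodularity, $b(\text{union})+b(\text{intersection})\le$ the sum of the two values; all unions are proper subsets of $M$.

- Two $\beta$ sets: union and intersection contain $N(l)$, so both have $b\ge3$; the sum is at most $6$, so the union is $\beta$.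
- An $\alpha$ and a $\beta$ set: the intersection contains two neighbors of $l$, so it has $b\ge2$; the union has $k=3$ and $b\ge3$; the sum is at most $5$, so the union is $\beta$.
- Two $\alpha$ sets missing the same neighbor of $l$: union and intersection have $k=2$ and $b\ge2$; the sum is at most $4$, so the union is $\alpha$.
- Two $\alpha$ sets missing different neighbors: the intersection contains the third neighbor, so it has $b\ge1$; the union has $k=3$ and $b\ge3$; the sum is at most $4$, so the union is $\beta$.

**Step 9: conclusion.** If $\mathcal C=\emptyset$, then (4) always holds, and any out $b\ne a$ gives a contradiction by Step 5. Otherwise let $C^*=\bigcup\mathcal C$, which lies in $\mathcal C$ by Step 8, and $A=M\setminus C^*\ni s_0$. If $\mathrm{out}(A)\ge2$, choose an out $b\ne a$ at $A$. Then $s_b$ lies in no member of $\mathcal C$, while a set violating (4) contains $s_b$; so (4) always holds, a contradiction. So $\mathrm{out}(A)=1$. If $C^*$ is of type $\alpha$, then $k(A)=1$ and $b(M\setminus A)=2$, so $\mathrm{out}(A)\ge3$ by (c), a contradiction. So $C^*$ is of type $\beta$ and $k(A)=0$.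 Put $J=N_I(A)$. By (3), $|J|=|A|-2+3=|A|+1$. Each vertex of $J$ has a neighbor in $A$, and all edges at $A$ go to $J$ except $a$, whose other end lies outside $Z$. This contradicts Lemma 9. $\square$

## 8. Gallai–Edmonds decomposition and alternating search

We now look at the whole minimal counterexample $G$. The plan is to try to color $G$ with the Gallai–Edmonds decomposition, letting some vertices of $S$ take four red edges, and to study why the best attempt fails.

**Step 1: the components.** Let $V=\mathcal D\cup S\cup C$ be the Gallai–Edmonds decomposition and $\mathcal Q$ the set of components of $G[\mathcal D]$. Since $G$ has no PM, $|\mathcal Q|>|S|$. If $S=\emptyset$, then connectivity gives $V=\mathcal D$, one factor-critical component of odd order, contradicting that $|V|$ is even. So $S\ne\emptyset$. For $q\in\mathcal Q$ let $d_q=e(q,S)$; all edges leaving $q$ go to $S$. It is odd, as $|q|$ and all degrees are odd, so $d_q\ge1$. *If $d_q\le5$, then $q$ is a single vertex, of degree $d_q$*: otherwise $U=q$ contradicts Lemma 5, by factor-criticality.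

**Definition 5 (nodes).** Call $q\in\mathcal Q$ an *L-node* if $d_q=3$ and a *T-node* if $d_q\ge5$; a T-node is *ordinary* if $d_q=5$. So L-nodes are single 3-vertices and ordinary T-nodes single 5-vertices. The remaining $q$ are single 1-vertices.

**Definition 6 (admissible pair).** A pair $(W,F)$ is *admissible* if $W$ is a set of 5-vertices of $S$, $F\subseteq E(S,\mathcal Q)$, $d_F(s)=1+3[s\in W]$ for $s\in S$, $d_F(q)\le2$ for L-nodes and $d_F(q)\le1$ for all other $q$. A T- or L-node with $d_F=0$ is *uncovered*.

*Example.* The definitions make sense for $K_{3,5}$, where $S=\{s_1,s_2,s_3\}$ and the five L-nodes are the $l_j$. With $W=\emptyset$ and $F=\{s_1l_1,s_2l_2,s_3l_3\}$ the nodes $l_4,l_5$ are uncovered. With $W=\{s_3\}$ and the red edges of the example after Definition 3, no node is uncovered.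

**Step 2: every admissible pair fails.** A maximum matching gives an admissible pair with $W=\emptyset$. Suppose in an admissible pair all T- and L-nodes had $d_F\ge1$. Color red: $F$, a PM of $G[C]$, and in each $q$ with $d_F(q)=1$ a PM of $q$ minus the end of its $F$-edge. Vertices of $S$ have red degree $1$, or $4$ if they are in $W$; vertices of $C$ and of T-nodes have red degree $1$; L-nodes have red degree $1$ or $2$; 1-vertices have no condition. This would be a good coloring. So *every admissible pair leaves some T- or L-node uncovered.* Choose $(W,F)$ admissible with $|W|$ maximum and, subject to that, with the fewest uncovered T- and L-nodes. Let $q_0$ be an uncovered T- or L-node.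

**Step 3: the search from $q_0$.** Let $B\subseteq\mathcal Q$ be the smallest set with $q_0\in B$ such that whenever $q\in B$, $qs$ is an edge not in $F$ and $sq'$ is an edge in $F$, then $q'\in B$. Let $A\subseteq S$ be the set of neighbors of $B$. In the example with $W=\emptyset$ and $q_0=l_4$ we get $B=\{l_1,l_2,l_3,l_4\}$ and $A=S$.

For $q\in B$ take a shortest alternating path $q_0s_1q_1\dots s_mq_m=q$ with $q_{i-1}s_i\notin F$ and $s_iq_i\in F$. The $q_i$ are distinct. The $s_i$ are distinct too: if $s_i=s_j$ with $i<j$, one could go from $q_{i-1}$ via $s_i$ directly to $q_j$. Switching $F$ along the path changes only $d_F(q_0)$ by $+1$ and $d_F(q)$ by $-1$, if $q\ne q_0$.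

Every $q\in B\setminus q_0$ is reached through an $F$-edge, so $d_F(q)\ge1$. If $q$ were neither a T- nor an L-node, or had $d_F(q)=2$, switching would reduce the number of uncovered T- and L-nodes. So *every $q\in B$ is a T- or an L-node, and $d_F(q)=1$ for $q\in B\setminus q_0$.*

*Each $s\in A$ has all its $F$-edges going to $B$.* If $s$ has a non-$F$-edge to $B$, this is the definition of $B$. If $s$ is joined to some $q\in B$ by an $F$-edge, then $q\ne q_0$, and this is the only $F$-edge at $q$; so it was used to reach $q$, and $s$ has a non-$F$-edge to $B$.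

By switching, *for every $q\in B$ there is an admissible pair $(W,F_q)$ in which, within $B$, exactly $q$ is uncovered, all other members of $B$ have degree $1$, and $F_q$-edges at $A$ go to $B$.*

**Step 4: notation.** For $X\subseteq A$:

- $w(X)=|X\cap W|$ and $y(X)=|X|+3w(X)$;
- $N_B(X)$ is the set of members of $B$ adjacent to $X$, and $N_T(X)$ the set of its T-nodes;
- $k_X(q)=e(X,q)$ for $q\in B$, and $e(X,L)$ is the number of edges from $X$ to L-nodes of $B$;
- $m(X)$ and $n_3(X)$ are the numbers of L-nodes of $B$ with $k_X\ge2$ and with $k_X=3$;
- $o(s)=5-e(s,B)\ge0$ and $o(X)=\sum_{s\in X}o(s)$;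
- $\mathrm{int}(X)$ is the set of T-nodes of $B$ all of whose edges to $S$ go to $X$, and $b(X)=|X|-|\mathrm{int}(X)|$.

For a set of T-nodes, $\mathrm{exc}=\sum(d_t-5)$, a nonnegative even number. All edges leaving a member of $B$ go to $A$. *If $o(X)\le1$, then $X$ is an independent set of 5-vertices*: a vertex of degree at most $3$ has $o\ge2$, and an edge inside $X$ contributes $2$ to $o(X)$.

**Step 5: global counts.** All $F$-edges at $A$ go to $B$, and all $F$-edges at $B$ come from $A$. Counting them from both sides,
$$|B|=y(A)+1.\tag{5}$$
For $\emptyset\ne X\subseteq A$,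
$$|N_B(X)|\ge y(X)+1.\tag{6}$$
For this take $q\in N_B(X)$: the $y(X)$ edges of $F_q$ at $X$ end in distinct members of $N_B(X)\setminus q$.

Let $\beta_T,\beta_L$ be the numbers of T- and L-nodes in $B$, $w=w(A)$, $o=o(A)$, and $\mathrm{exc}$ the excess of all T-nodes of $B$. Edge counting gives $5|A|=o+5\beta_T+\mathrm{exc}+3\beta_L$, and (5) says $|A|+3w+1=\beta_T+\beta_L$. Subtracting the first from five times the second,
$$o+\mathrm{exc}=2\beta_L-15w-5.\tag{7}$$

If $B$ had at most two L-nodes, the right side would be negative and the left side is not, and we would be done. Here the global count stops: with three or more L-nodes in $B$, (7) is no contradiction by itself. What we have not used is the maximality of $|W|$, nor Lemma 10. The way past this point is to distribute (7) over small pieces of $A$ on which these two facts act.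

**Step 6: the excess of a set.** Let $\mathrm{cap}_q=1$ for T-nodes and $2$ for L-nodes, and
$$u(X)=\sum_{q\in B}\min(\mathrm{cap}_q,k_X(q))-y(X).$$
By Section 2, $u$ is submodular, and $u(\emptyset)=0$. Sorting the nodes, and with (6),
$$u(X)=|N_B(X)|+m(X)-y(X)=|N_T(X)|+e(X,L)-n_3(X)-y(X),\qquad u(X)\ge1+m(X)\ \ (X\ne\emptyset).\tag{8}$$

**Definition 7 (block, tight set).** A nonempty $X\subseteq A$ is a *block* if $u(X)\le2$ and *tight* if $u(X)=1$. By (8), $m(X)=0$ for a tight set and $m(X)\le1$ for a block.

*Example.* If $s\in A\setminus W$ has exactly three edges to $B$, to distinct members, then $u(\{s\})=3-1=2$, so $\{s\}$ is a block that is not tight. If $s\in W$ has five edges to distinct members of $B$, then $u(\{s\})=5-4=1$, so $\{s\}$ is tight.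

**Lemma 11.** For $\emptyset\ne X\subseteq A$: $b(X)\ge1$, and $b(X)=1$ implies $|X|=1$.

*Proof.* This is the analogue of Lemma 8 for nodes. For $\emptyset\ne K\subseteq\mathrm{int}(X)$ let $N(K)\subseteq X$ be the set of neighbors of $K$ in $S$. Then $5|K|\le\sum_{q\in K}d_q\le5|N(K)|$. If $|N(K)|=|K|$, equality holds throughout, no edge leaves $N(K)\cup\bigcup K$, so this set is $V$, and $|\mathcal Q|=|K|=|N(K)|=|S|$, a contradiction. So $|N(K)|\ge|K|+1$. With $K=\mathrm{int}(X)$, or trivially if this set is empty, $b(X)\ge1$.

Let $b(X)=1$ and $|X|\ge2$, and $U=X\cup\bigcup\mathrm{int}(X)$. Then $|U|\equiv|X|+|\mathrm{int}(X)|=2|X|-1$ is odd, and $|U|\ge3$. All edges leaving $U$ are at $X$, there are at most $5|X|-5|\mathrm{int}(X)|=5$ of them, and their number is odd because $|U|$ and all degrees are odd. For $s\in X$ we have $|N(K)\setminus s|\ge|K|$ for all $K\subseteq\mathrm{int}(X)$. Hall gives a perfect matching of $\mathrm{int}(X)$ to $X\setminus s$, which extends by factor-criticality to a PM of $G[U]-s$. This contradicts Lemma 5. $\square$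

**Lemma 12.** Every $s\in A$ lies in a block, and every $s\in W\cap A$ lies in a tight set.

*Proof.* Here the maximality of $|W|$ enters.

If $s\in W$, then $|N_B(s)|\ge5$ by (6), so its five edges go to distinct members of $B$, and $u(\{s\})=5-4=1$.

If $s\notin W$ and $\deg s\le3$, then $u(\{s\})\le3-1=2$.

Let $s\notin W$ and $\deg s=5$. Suppose the edges between $A$ and $B$ contained a set $F^*$ with $d_{F^*}(s')=1+3[s'\in W]$ for $s'\in A\setminus s$, $d_{F^*}(s)=4$, and $d_{F^*}(q)\le\mathrm{cap}_q$ for $q\in B$. The $F$-edges at $S\setminus A$ do not go to $B$, so $F^*$ together with them would be admissible for $W\cup\{s\}$, contradicting the maximality of $|W|$. So $F^*$ does not exist, and by Fact F there is $X\subseteq A$ with $y(X)+3[s\in X]>\sum_{q\in B}\min(\mathrm{cap}_q,k_X(q))$, that is, $u(X)<3[s\in X]$. If $s\notin X$, then $u(X)<0$, which is impossible by (8) and $u(\emptyset)=0$. So $s\in X$ and $u(X)\le2$. $\square$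

## 9. The partition of $A$ by tight sets and maximal blocks

**Step 1: maximal tight sets.** If two tight sets intersect, their union is tight, by submodularity and $u\ge1$ on nonempty sets. So the maximal tight sets are disjoint; the letter $\Theta$ always denotes a maximal tight set. Every tight set lies in one of them, and by Lemma 12, $W\cap A\subseteq\bigcup\Theta$. Two different sets $\Theta,\Theta'$ have no common T-node in their neighborhoods, since otherwise $u(\Theta\cup\Theta')\le1+1-1$ and the union would be tight. Every L-node of $B$ has at most one edge to a given $\Theta$, as $m(\Theta)=0$.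

**Step 2: maximal blocks.** Let $X\ne X'$ be maximal blocks with $X\cap X'\ne\emptyset$. Then $X\cup X'$ is not a block, $u(X\cup X')\ge3$, so $u(X\cap X')\le1$, so $X\cap X'$ is tight and lies in some $\Theta$. If a maximal block $X$ meets some $\Theta$, then $u(X\cup\Theta)\le2+1-1=2$, so $\Theta\subseteq X$. Hence each $s\in A\setminus\bigcup\Theta$ lies in exactly one maximal block: in at least one by Lemma 12, and in at most one because intersections lie in $\bigcup\Theta$. For a maximal block $X$ put $D_X=X\setminus\bigcup\Theta$.

**Definition 8 (parts).** The *parts* are the sets $\Theta$ and the nonempty sets $D_X$, the latter called *$D$-parts*. They partition $A$. For a $D$-part $D=D_X$ we have $w(D)=0$ and $X=D\cup\bigcup_{i\in I}\Theta_i$, where $\Theta_i$, $i\in I$, are the maximal tight sets contained in $X$.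

*Example.* If the block $\{s\}$ of the example after Definition 7 is a maximal block and $s$ lies in no tight set, then $\{s\}$ is a $D$-part and $I=\emptyset$.

**Lemma 13.** An L-node of $B$ with $k_X=3$ for a maximal block $X$ has $k_{X'}\le2$ for every other maximal block $X'$.

*Proof.* Otherwise all its three edges go into $X\cap X'$, which lies in one $\Theta$ by Step 2. But an L-node has at most one edge to $\Theta$. $\square$

**Definition 9 (units).** For each $\Theta$ the set $N_T(\Theta)$ is a *unit*. A T-node of $B$ not adjacent to any $\Theta$ is called *plain*, and it forms a unit by itself. The units partition the T-nodes of $B$. For a unit $\mathcal U$ let $R$ be the number of $D$-parts adjacent to it, and $K_{\mathcal U}(D)$ the number of edges between $D$ and it. For the unit of $\Theta$ let $n_L=e(\Theta,L)$, which is the number of L-nodes of $B$ adjacent to $\Theta$, and $x=o(\Theta)+\mathrm{exc}(N_T(\Theta))+15w(\Theta)$. For a plain $t$ let $n_L=0$ and $x=d_t-5$.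

By (8), tightness of $\Theta$ says
$$|N_T(\Theta)|+n_L=|\Theta|+3w(\Theta)+1.\tag{9}$$

**Step 3: edges from a unit to $D$-parts.** For every unit
$$\sum_DK_{\mathcal U}(D)=5+x-4n_L.\tag{10}$$
For a plain $t$ both sides are $d_t$. For $\Theta$, all edges at nodes of $N_T(\Theta)$ go to $\Theta$ or to $D$-parts. There are $5|\Theta|-o(\Theta)$ edges between $\Theta$ and $B$, of which $n_L$ go to L-nodes. So with (9) the sum is
$$\sum_{t\in N_T(\Theta)}d_t-(5|\Theta|-o(\Theta)-n_L)=5(|\Theta|+3w(\Theta)+1-n_L)+\mathrm{exc}(N_T(\Theta))-5|\Theta|+o(\Theta)+n_L=5+x-4n_L.$$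

*Example.* Let $\Theta=\{s\}$ with $s\in W$ and five ordinary T-nodes as neighbors. Then $n_L=0$, (9) reads $5=1+3+1$, $x=15$, and (10) gives $20$ edges to $D$-parts: of the $25$ edges at the five T-nodes, five go to $s$.

## 10. Charges with negative total

We distribute a multiple of (7) over the parts and the T-nodes. For a part $Y$ and a T-node $t\in B$ put
$$\mathrm{ch}(Y)=2|Y|+13.5\,w(Y)+\tfrac12o(Y)-|N_T(Y)|-|\mathrm{int}(Y)|-e(Y,L),\qquad\mathrm{ch}(t)=(r_t-2)^++\tfrac12(d_t-5),$$
where $r_t\ge1$ is the number of parts adjacent to $t$ and $(z)^+=\max(z,0)$.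

To see why this is a reasonable choice, take a $D$-part $D$ that is itself a maximal block, so $I=\emptyset$. Then $u(D)\le2$ says $|D|-|N_T(D)|-e(D,L)\ge-2-n_3(D)$, and so $\mathrm{ch}(D)\ge b(D)-2-n_3(D)+\frac12o(D)$. By Lemma 11 this is nonnegative unless $|D|=1$ or $n_3(D)=1$. These two exceptions will be the real work, and Lemma 10 is made for the second.

**Step 1: the total charge.** In $\sum_Y(|N_T(Y)|+|\mathrm{int}(Y)|)$ each $t$ is counted $r_t+[r_t=1]=\max(r_t,2)$ times, and $\max(r_t,2)-(r_t-2)^+=2$. Also $e(A,L)=3\beta_L$. So the total charge is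
$$2|A|+13.5w+\tfrac12o-3\beta_L-2\beta_T+\tfrac12\mathrm{exc}.$$
From $5|A|=o+5\beta_T+\mathrm{exc}+3\beta_L$ we have $2|A|-2\beta_T=\frac25(o+\mathrm{exc}+3\beta_L)$. Substituting this, and then (7), the total is $0.9(o+\mathrm{exc})-1.8\beta_L+13.5w=0.9(2\beta_L-15w-5)-1.8\beta_L+13.5w$, that is,
$$\text{total charge}=-4.5.\tag{11}$$
We shall redistribute the charge so that everything becomes nonnegative, which is a contradiction.

**Step 2: pooling at the units.** For each $\Theta$ pool $\mathrm{ch}(\Theta)$ and the charges $\mathrm{ch}(t)$, $t\in N_T(\Theta)$. Let $\sigma_D$ be the number of $t\in N_T(\Theta)$ adjacent to $D$, and $\rho_t$ the number of $D$-parts adjacent to $t$. Then $r_t=1+\rho_t$, and $\rho_t=0$ iff $t\in\mathrm{int}(\Theta)$. By (9),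
$$\mathrm{ch}(\Theta)=|\Theta|+10.5w(\Theta)-1+\tfrac12o(\Theta)-|\mathrm{int}(\Theta)|,\qquad\sum_t(\rho_t-1)^+=\sum_D\sigma_D-|N_T(\Theta)|+|\mathrm{int}(\Theta)|.$$
As $|\Theta|-|N_T(\Theta)|=n_L-3w(\Theta)-1$, the pool is
$$\sum_D\sigma_D+n_L-2+7.5w(\Theta)+\tfrac12\bigl(o(\Theta)+\mathrm{exc}(N_T(\Theta))\bigr)=\sum_D\sigma_D+n_L-2+\tfrac12x.$$
Give $\sigma_D-1$ to every $D$ adjacent to the unit. What remains at the unit is
$$\kappa=R-2+n_L+\tfrac12x.\tag{12}$$
For a plain $t$ let $\kappa=\mathrm{ch}(t)$. Here $r_t=R\ge1$, so $\kappa$ equals (12) if $R\ge2$, and $\kappa=\frac12x$ if $R=1$.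

If a $\Theta$ has $R=0$, then $x=4n_L-5\ge0$ by (10), so $n_L\ge2$ and $\kappa=3n_L-4.5>0$. Such a unit keeps its charge.

**Step 3: units with $R=1$.** Every unit with $R=1$ gives its $\kappa$, possibly negative, to the unique $D$ adjacent to it. Let $E(D)$ be the charge of $D$ after Steps 2 and 3.

**Step 4: an exact formula for $E(D)$.** Fix a $D$-part $D$. Let $M\supseteq D$ be the union of $D$ and all $\Theta$ with $R=1$ whose unit is adjacent to $D$ and to no other $D$-part. Let $N_2$ be the number of units with $R\ge2$ adjacent to $D$. Let $n_{\rm int}=|\mathrm{int}(D)|$, which is the number of plain units with $R=1$ adjacent to $D$, and let $n_s$ be the number of sets $\Theta$ in $M$. Then $N^*=N_2+n_{\rm int}+n_s$ is the number of all units adjacent to $D$. The set $\mathrm{int}(M)$ is the disjoint union of $\mathrm{int}(D)$ and the sets $N_T(\Theta)$, $\Theta\subseteq M$: a node of $N_T(\Theta)$, $\Theta\subseteq M$, has edges only to $\Theta$ and $D$, and a node of $\mathrm{int}(M)$ not adjacent to any such $\Theta$ lies in $\mathrm{int}(D)$. So by (9), with sums over the $\Theta\subseteq M$,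
$$b(M)=|D|-n_{\rm int}+\sum(n_L-1-3w)=|D|-n_{\rm int}-n_s+\sum n_L-3w(M).$$
The number $|N_T(D)|$ is the sum of the $\sigma_D$ over the $\Theta$-units adjacent to $D$ plus the number of plain units adjacent to $D$. So after receiving the amounts $\sigma_D-1$ of Step 2, the term $-|N_T(D)|$ of $\mathrm{ch}(D)$ has become $-N^*$. Adding the amounts of Step 3,
$$E(D)=2|D|+\tfrac12o(D)-N^*-n_{\rm int}-e(D,L)+\sum\bigl(-1+n_L+\tfrac12x\bigr)+\tfrac12\mathrm{exc}(\mathrm{int}(D)).$$
Here $2|D|-N^*-n_{\rm int}=2b(M)+n_s-2\sum n_L+6w(M)-N_2$, $e(M,L)=e(D,L)+\sum n_L$ and $\frac12\sum x=\frac12\sum(o(\Theta)+\mathrm{exc}(N_T(\Theta)))+7.5w(M)$. Hence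
$$E(D)=2b(M)-N_2-e(M,L)+\tfrac12\bigl(o(M)+\mathrm{exc}(\mathrm{int}(M))\bigr)+13.5\,w(M).\tag{13}$$

**Step 5: edge counting at $M$.** A T-node adjacent to $M$ but not in $\mathrm{int}(M)$ belongs to a unit with $R\ge2$, and $M$ is joined to it only by edges at $D$: it is not adjacent to a $\Theta\subseteq M$, so it is adjacent to $D$; if its unit had $R=1$, it would be a plain node of $\mathrm{int}(D)$ or lie in $N_T(\Theta)$ for some $\Theta\subseteq M$. No node of a unit with $R\ge2$ lies in $\mathrm{int}(M)$. So counting the $5|M|-o(M)$ edges from $M$ to $B$ gives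
$$5b(M)=o(M)+\mathrm{exc}(\mathrm{int}(M))+\sum_{R\ge2}K_{\mathcal U}(D)+e(M,L).\tag{14}$$

**Step 6: what the block inequality says.** Let $D=D_X$, $X=D\cup\bigcup_{i\in I}\Theta_i$, and $I_1=\{i\in I:\text{the unit of }\Theta_i\text{ is adjacent to }D\}$. The $N^*-|I_1|$ units adjacent to $D$ other than those of the $\Theta_i$, $i\in I$, each contain a node of $N_T(D)$, so $|N_T(X)|\ge\sum_I|N_T(\Theta_i)|+N^*-|I_1|$. Also $e(X,L)=e(D,L)+\sum_In_L(\Theta_i)$. By (8), and by (9) for the $\Theta_i$,
$$2\ge u(X)\ge|I|-|I_1|+N^*+e(D,L)-n_3(X)-|D|.$$
By the formula for $b(M)$, $N^*+e(D,L)-|D|=N_2+e(M,L)-b(M)-3w(M)$. So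
$$N_2+e(M,L)\le b(M)+3w(M)+2+n_3(X)-|I\setminus I_1|,\qquad n_3(X)\le m(X)\le1,\tag{15}$$
and with (13)
$$E(D)\ge b(M)-2-n_3(X)+|I\setminus I_1|+\tfrac12\bigl(o(M)+\mathrm{exc}(\mathrm{int}(M))\bigr)+10.5\,w(M).\tag{16}$$

**Step 7: payments by units with $R\ge2$.** The parts $D$ that are still negative receive help by two rules.

- **P1.** If $M=D=\{s\}$, $E(D)<0$, and ($n_3(X)=0$ or $I\ne I_1$), each unit with $R\ge2$ and $K=K_{\mathcal U}(D)\ge2$ pays $\frac12(K-1)$ to $D$.
- **P2.** If $n_3(X)=1$, $I=I_1$, $E(D)<0$, let $l$ be the L-node with $k_X(l)=3$. Every $\Theta_i$, $i\in I$, that is adjacent to $l$ and has $R\ge2$ pays $1$ to $D$ (from the remaining charge of its unit).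

By Lemma 13, an L-node $l$ has $k_X(l)=3$ for at most one maximal block $X$. So a given $\Theta$ pays at most once by P2 for each adjacent L-node, at most $n_L$ in total.

## 11. All $D$-parts end nonnegative

We keep the notation $M,X,I,I_1$ for a $D$-part $D=D_X$ and distinguish cases by $M$.

**Case 1: $w(M)\ge1$.** By (16) and Lemma 11, $E(D)\ge1-2-1+10.5>0$.

**Case 2: $w(M)=0$ and $|M|\ge2$.** Then $b(M)\ge2$ by Lemma 11. By (16), $E(D)<0$ only if $n_3(X)=1$, $I=I_1$, $b(M)=2$ and $o(M)+\mathrm{exc}(\mathrm{int}(M))\le1$. As $\mathrm{exc}$ is even, then $\mathrm{exc}(\mathrm{int}(M))=0$ and $o(M)\le1$. And then $E(D)\ge-1$. Let $l$ be the L-node with $k_X(l)=3$.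

Suppose all edges of $l$ go to $M$. Then $M$ is an independent set of 5-vertices, as $o(M)\le1$. The set $\mathrm{int}(M)$ consists of ordinary T-nodes, that is, of single 5-vertices with all neighbors in $M$, pairwise nonadjacent because they are different components of $G[\mathcal D]$. And $|M|=|\mathrm{int}(M)|+2$. So $(M,\mathrm{int}(M),l)$ contradicts Lemma 10.

So some edge of $l$ goes to $X\setminus M$, that is, to a $\Theta_i\not\subseteq M$ with $i\in I=I_1$. Its unit is adjacent to $D$ and has $R\ge2$, because $R=1$ would give $\Theta_i\subseteq M$. It pays $1$ to $D$ by P2, and $D$ ends nonnegative.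

**Case 3: $w(M)=0$ and $|M|=1$.** Then $M=D=\{s\}$. By Lemma 11, $1-|\mathrm{int}(M)|=b(M)\ge1$, so $b(M)=1$ and $\mathrm{int}(M)=\emptyset$. All units adjacent to $D$ have $R\ge2$: a plain one with $R=1$ would lie in $\mathrm{int}(M)$, and a $\Theta$ with $R=1$ would lie in $M$. Put $o=o(s)$ and $\tau=\sum_{\mathcal U}(K_{\mathcal U}(D)-1)\ge0$ over the units adjacent to $D$. By (14), $5=o+(\tau+N_2)+e(s,L)$, so $N_2+e(s,L)=5-o-\tau$. Then by (13) and (15)
$$E(D)=\tau+1.5\,o-3,\qquad\tau+o\ge2-n_3(X)+|I\setminus I_1|.\tag{17}$$
If $o\ge2$, then $E(D)\ge0$. Let $o\le1$; so $s$ is a 5-vertex.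

*Subcase $n_3(X)=0$ or $I\ne I_1$.* By (17), $\tau+o\ge2$. So $E(D)<0$ only for $(o,\tau)=(0,2)$ with $E(D)=-1$ and for $(o,\tau)=(1,1)$ with $E(D)=-\frac12$. Rule P1 pays exactly $\frac12\tau=-E(D)$.

*Subcase $n_3(X)=1$ and $I=I_1$.* By (17), $\tau+o\ge1$, so $E(D)\ge-2$. The L-node $l$ with $k_X(l)=3$ has at most one edge to $s$, by Lemma 7, and at most one edge to each $\Theta_i$. So at least two different $\Theta_i$, $i\in I=I_1$, are adjacent to $l$. Their units are adjacent to $D$ and so have $R\ge2$. If $E(D)<0$, rule P2 pays at least $2$.

So all $D$-parts end nonnegative. We note for later: *a receiver in P1 is a single 5-vertex with $(o,\tau)\in\{(0,2),(1,1)\}$, so a unit paying by P1 has $K\in\{2,3\}$, and $K=3$ forces $(o,\tau)=(0,2)$.*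

## 12. All units end nonnegative

Units with $R=0$ keep $\kappa>0$ and units with $R=1$ keep $0$. It remains to check that units with $R\ge2$ can afford their payments.

**Case $R\ge3$.** The P1-payments are at most $\frac12\sum_D(K_{\mathcal U}(D)-1)$, summed over the $R$ adjacent $D$-parts, and by (10) this is $\frac12(5+x-4n_L-R)$. The P2-payments are at most $n_L$. So by (12) the remainder is at least
$$R-2+n_L+\tfrac12x-\tfrac12(5+x-4n_L-R)-n_L=\tfrac32R-\tfrac92+2n_L\ge0.$$

**Case $R=2$.** Here $\kappa=n_L+\frac12x$, and P2 takes at most $n_L$. So we need that *the P1-payments are at most $\frac12x$.*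

If $n_L\ge1$, they are at most $\frac12(5+x-4n_L-2)\le\frac12(x-1)$.

Let $n_L=0$. The two values $K,K'$ satisfy $K+K'=5+x$ by (10), and P1-receivers have $K\le3$.

*$x\ge2$.* There is at most one receiver, since two would give $5+x\le6$. It receives at most $\frac12(3-1)=1\le\frac12x$.

*$x=0$, plain unit.* The unit is an ordinary T-node, a single 5-vertex. A P1-receiver is $\{s\}$ with $s$ a 5-vertex, so $K\le1$ by Lemma 7, and there is no P1-payment.

*$x=0$, unit of $\Theta$.* Then $w(\Theta)=o(\Theta)=0$ and $\mathrm{exc}(N_T(\Theta))=0$. So $\Theta$ is an independent set of 5-vertices with all neighbors in $N_B(\Theta)$; all nodes in $N_B(\Theta)$ are ordinary T-nodes, as $n_L=0$; and $|N_B(\Theta)|=|\Theta|+1$ by (9). The union of $N_B(\Theta)$ and $\Theta$ has odd size, so it is not $V$. Lemma 8 with $X=N_B(\Theta)$, $J=\Theta$ gives $\Theta=\emptyset$. So this case does not occur.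

*$x=1$.* For plain units $x$ is even, so this is the unit of some $\Theta$. Then $w(\Theta)=0$, $\mathrm{exc}(N_T(\Theta))=0$ since it is even, $o(\Theta)=1$, $n_L=0$, and $K+K'=6$. A receiver $\{s\}$ with $K=3$ would have $o(s)=0$ and exactly three edges to the unit $N_T(\Theta)=N_B(\Theta)$, which is impossible by Lemma 14 below. So a receiver has $K=2$, the other value is $4$ and does not belong to a receiver, and the payment is $\frac12=\frac12x$.

**Lemma 14.** Let $\Theta$ satisfy $w(\Theta)=0$, $o(\Theta)=1$, $\mathrm{exc}(N_T(\Theta))=0$, $n_L=0$. There is no 5-vertex $s\in A\setminus\Theta$ with $o(s)=0$ and exactly $3$ edges to $N_B(\Theta)$.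

*Proof.* Suppose there is. We build a set with six leaving edges and apply Lemma 6.

**Step 1: the set.** By (9), $N:=N_B(\Theta)$ consists of $|\Theta|+1$ ordinary T-nodes, that is, single 5-vertices, pairwise nonadjacent. Since $o(\Theta)=1$, $\Theta$ is an independent set of 5-vertices, and exactly one edge at $\Theta$, at $s_o\in\Theta$ say, does not go to $N$. It does not go to $s$, as $o(s)=0$ means that all edges at $s$ go to $B$. Let $U=\Theta\cup\{s\}\cup N$. Its leaving edges are $x_1,x_2$ at $s$, $x_3$ at $s_o$, and $5(|\Theta|+1)-(5|\Theta|-1)-3=3$ edges $y_1,y_2,y_3$ at $N$. So $d(U)=6$ and $U\ne V$.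

**Step 2: expansion.** For $\emptyset\ne Y\subseteq\Theta$, $|N(Y)\cap N|\ge|Y|+1$ by (6). If moreover $s_o\notin Y$, then $|N(Y)\cap N|\ge|Y|+2$ by Lemma 8 with $X=N(Y)$, $J=Y$. The vertex $s$ has three distinct neighbors in $N$, by Lemma 7.

**Step 3: matchings.** By Hall:

- $\Theta\cup\{s\}$ can be matched to $N$, since for $\emptyset\ne Y\subseteq\Theta$ both $Y$ and $Y\cup\{s\}$ have at least $|Y|+1$ neighbors in $N$, and $s$ alone has three.
- $\Theta$ can be matched to $N\setminus\tau$ for every $\tau\in N$, since $Y$ keeps at least $|Y|$ neighbors.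
- $(\Theta\setminus s_o)\cup\{s\}$ can be matched to $N\setminus\tau$ for every $\tau\in N$: for $\emptyset\ne Y\subseteq\Theta\setminus s_o$ at least $|Y|+1$ neighbors remain, enough for $Y$ and for $Y\cup\{s\}$, and $s$ alone keeps at least $2$.

In each case the sizes agree, so the matchings are perfect. So $G[U]$ has a PM. The pairs $(x_1,y_1)$ and $(x_2,y_2)$ are good by the second item, and $(x_3,y_3)$ is good by the third. Lemma 6 with $c=3$ gives a contradiction. $\square$

**Proof of Theorem 2.** After the redistribution every unit and every $D$-part has nonnegative charge, and together they carry all the charge. This contradicts (11). So there is no counterexample to the first statement of Theorem 2. For a 5-regular loopless multigraph the red edges of a good coloring form a $\{1,4\}$-factor. $\blacksquare$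

**Proof of Theorems 1 and 3.** Let $G$ be 2-edge connected and 5-regular. By Theorem 2 it has a $\{1,4\}$-factor $P$, and by Proposition 4 there is a $D$ such that $\omega=3\cdot1_D-1_P-1$ is a $0$-sum $3$-flow. This proves Theorem 1, so the conjecture is true. Theorem 3 is Proposition 4 together with the computation modulo $3$ in Section 3. $\blacksquare$
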